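\title{Every Banach space has the unconditional decomposition property}

\begin{abstract}
We prove that every real Banach space has the unconditional decomposition property, which answers a question from a paper of Flores, L\'opez-Abad and Tradacete. As a consequence, an operator from a Banach lattice to a Banach space is lattice strictly singular if and only if it is disjointly strictly singular. Both statements follow from a theorem on finitely supported sequences: if the maximum of two seminorms is equivalent to a lattice norm, then one of the two is equivalent to that norm on the span of a sequence of positive blocks. The proof transplants the doubling martingale, whose even part is much larger in $L_1$ than the martingale itself, to an arbitrary lattice norm.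
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Banach spaces, Banach lattices and scalars are real, operators are bounded and linear, and $[x_n]$ denotes the closed linear span of a sequence $(x_n)$. An operator $T$ is an \emph{isomorphism on} a subspace $Y$ of its domain if there is $\varepsilon>0$ such that $\|Ty\|\ge\varepsilon\|y\|$ for all $y\in Y$, and $T$ is \emph{strictly singular} if it is an isomorphism on no infinite-dimensional closed subspace. When the domain is a Banach lattice, one may test only those subspaces that come from the order, and there are two natural ways to do so.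

Recall that a \emph{Banach lattice} is a Banach space $E$ with a partial order, invariant under translations and under multiplication by positive scalars, in which any two vectors have a supremum $x\vee y$ and an infimum $x\wedge y$, and in which $|x|\le|y|$ implies $\|x\|\le\|y\|$, where $|x|=x\vee(-x)$. With $x^+=x\vee 0$ and $x^-=(-x)\vee 0$ one has $x=x^+-x^-$ and $|x|=x^++x^-$. A \emph{sublattice} is a subspace that is closed under $x\mapsto|x|$. Two vectors $x,y$ are \emph{disjoint} if $|x|\wedge|y|=0$; in $\ell_p$ with the coordinatewise order this means that their supports are disjoint. A linear combination of vectors disjoint from $y$ is disjoint from $y$, and if $f_1,f_2,\dots$ are pairwise disjoint, then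
\begin{equation}\label{eq:disj}
\Big|\sum_n a_nf_n\Big|=\sum_n|a_n|\,|f_n|
\end{equation}
for every finitely supported scalar sequence $(a_n)$.

Let $E$ be a Banach lattice and $X$ a Banach space. An operator $T:E\to X$ is \emph{disjointly strictly singular} (DSS) if there is no infinite sequence $(f_n)$ of nonzero pairwise disjoint vectors such that $T$ is an isomorphism on $[f_n]$. It is \emph{lattice strictly singular} (LSS) if it is an isomorphism on no infinite-dimensional closed sublattice of $E$. Equivalently, $T$ is LSS if there is no infinite sequence $(g_n)$ of nonzero, \emph{positive}, pairwise disjoint vectors such that $T$ is an isomorphism on $[g_n]$: the space $[g_n]$ is a closed sublattice by \eqref{eq:disj} and the continuity of $x\mapsto|x|$, and every infinite-dimensional Banach lattice contains such a sequence. In this form it is plain that every DSS operator is LSS.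

For the converse, suppose that $T$ is an isomorphism on $[f_n]$ with $(f_n)$ disjoint. We must produce a positive disjoint sequence with the same property. The moduli $|f_n|$ need not work: if $T:\ell_2\to\ell_2$ is given by $(Ta)_n=a_{2n}-a_{2n-1}$ and $f_n=e_{2n}-e_{2n-1}$, then $Tf_n=2e_n$ and $T|f_n|=0$. The next candidates are the positive parts $f_n^+$, the negative parts $f_n^-$, and, more generally, sums of the $f_n^+$, or of the $f_n^-$, with nonnegative coefficients over successive finite sets of indices. Writing $Tf_n=x_n+y_n$ with $x_n=Tf_n^+$ and $y_n=-Tf_n^-$, we arrive at a problem about sequences in $X$ alone.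

We call a sequence $(z_n)$ in $X$ \emph{unconditional} if it is an unconditional basic sequence. For nonzero vectors $z_n$ this holds if and only if there is $L<\infty$ such that
\begin{equation}\label{eq:uncond}
\Big\|\sum_n\theta_na_nz_n\Big\|\le L\Big\|\sum_na_nz_n\Big\|
\end{equation}
for all finitely supported $(a_n)$ and all signs $\theta_n=\pm1$; indeed, \eqref{eq:uncond} bounds the norm of every coordinate projection, which is the average of the identity and a change of signs, by $(1+L)/2$. A \emph{positive block sequence} of a sequence $(x_n)$ is a sequence of nonzero vectors of the form $\big(\sum_{n\in s_k}a_nx_n\big)_k$, where all $a_n\ge0$ and the $s_k$ are finite nonempty subsets of $\mathbb N$ with $\max s_k<\min s_{k+1}$. For quantities $A,B\ge0$ that depend on a finitely supported sequence $(a_n)$, we write $A\approx B$ if there are constants $0<\alpha\le\gamma<\infty$ with $\alpha B\le A\le\gamma B$ for all such $(a_n)$.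

\begin{definition}\label{def:udp}
A Banach space $X$ has the \emph{unconditional decomposition property} (UDP) if the following holds. Whenever $(z_n)$ is an unconditional sequence in $X$ and $z_n=x_n+y_n$ with $x_n,y_n\in X$ and
\begin{equation}\label{eq:udp}
\Big\|\sum_na_nz_n\Big\|\approx\max\Big\{\Big\|\sum_na_nx_n\Big\|,\Big\|\sum_na_ny_n\Big\|\Big\},
\end{equation}
either $(x_n)$ or $(y_n)$ has an unconditional positive block sequence.
\end{definition}

The left side of \eqref{eq:udp} is always at most twice the right side, so \eqref{eq:udp} says that the linear maps $z_n\mapsto x_n$ and $z_n\mapsto y_n$ are bounded. It is known that $X$ has the UDP if and only if, for every Banach lattice $E$, every LSS operator $E\to X$ is DSS. The question that we answer comes from the paper of Flores, L\'opez-Abad and Tradacete \cite{FLT}: \emph{does every Banach space have the UDP?}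

\begin{theorem}\label{thm:udp}
Every Banach space has the UDP.
\end{theorem}

\begin{corollary}\label{cor:lss}
For every Banach lattice $E$ and every Banach space $X$, an operator $T:E\to X$ is LSS if and only if it is DSS.
\end{corollary}

The space $X$ plays no role in the proof beyond supplying norms of finite linear combinations. Let $c_{00}$ be the space of finitely supported real sequences, with unit vectors $e_n$ and with the order, $|a|$, $a^+$ and $a^-$ taken coordinatewise. A \emph{lattice norm} on $c_{00}$ is a norm $N$ such that $N(a)\le N(b)$ whenever $|a|\le|b|$; in particular $N(a)=N(|a|)$. A \emph{block sequence} in $c_{00}$ is a sequence of nonzero vectors $w_k$ with $\max\operatorname{supp}w_k<\min\operatorname{supp}w_{k+1}$, and it is \emph{positive} if all $w_k\ge0$; these are the positive block sequences of $(e_n)$. Two seminorms are \emph{equivalent} on a subspace if each is bounded there by a multiple of the other.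

\begin{theorem}\label{thm:main}
Let $N$ be a lattice norm on $c_{00}$, and let $N_1,N_2$ be seminorms on $c_{00}$ such that $\max(N_1,N_2)$ is equivalent to $N$. Then there are $i\in\{1,2\}$ and a positive block sequence $(w_k)$ in $c_{00}$ such that $N_i$ is equivalent to $N$ on $\operatorname{span}(w_k)$.
\end{theorem}

Section~\ref{sec:reduction} derives Theorem~\ref{thm:udp} and Corollary~\ref{cor:lss} from Theorem~\ref{thm:main}. The rest of the paper proves Theorem~\ref{thm:main} by contradiction. Section~\ref{sec:blocks} shows what a gliding hump argument gives and where it stops. Section~\ref{sec:mart} presents the main idea in a finite $L_1$ model. Section~\ref{sec:tree} realizes the model on blocks of $c_{00}$, which settles the case of the $\ell_1$ norm, and Sections~\ref{sec:systems} and~\ref{sec:amplify} pass from $\ell_1$ to an arbitrary lattice norm.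

\section{Reduction to two seminorms}\label{sec:reduction}

\begin{proof}[Proof of Theorem~\ref{thm:udp} from Theorem~\ref{thm:main}]
Let $z_n=x_n+y_n$ be as in Definition~\ref{def:udp}. For $a\in c_{00}$ put
\[
N(a)=\max_{\theta_n=\pm1}\Big\|\sum_n\theta_na_nz_n\Big\|,\qquad N_1(a)=\Big\|\sum_na_nx_n\Big\|,\qquad N_2(a)=\Big\|\sum_na_ny_n\Big\|.
\]
By \eqref{eq:uncond}, $\|\sum a_nz_n\|\le N(a)\le L\|\sum a_nz_n\|$, and $N$ is a norm because the $z_n$ are linearly independent. It is a lattice norm. Indeed, let $|b|\le|a|$, with $a$ supported in $\{1,\dots,r\}$, and write $b_n=\lambda_na_n$ with $\lambda\in[-1,1]^r$. The cube $[-1,1]^r$ is the convex hull of its vertices, so $b$ is a convex combination of vectors $(\theta_na_n)_n$, each of which has the same $N$-norm as $a$. Hence $N(b)\le N(a)$. By \eqref{eq:udp}, $\max(N_1,N_2)$ is equivalent to $N$.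

Let $i$ and $(w_k)$ be given by Theorem~\ref{thm:main}. The roles of $(x_n)$ and $(y_n)$ are symmetric, so let $i=1$, and put $g_k=\sum_nw_k(n)x_n$. Then
\[
\Big\|\sum_kt_kg_k\Big\|=N_1\Big(\sum_kt_kw_k\Big)\approx N\Big(\sum_kt_kw_k\Big).
\]
In particular each $g_k$ is nonzero, so $(g_k)$ is a positive block sequence of $(x_n)$. Since the $w_k$ have disjoint supports, $|\sum t_kw_k|$, and with it the right side, does not change when the signs of the $t_k$ change. Thus $(g_k)$ satisfies \eqref{eq:uncond} with some constant and is unconditional.
\end{proof}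

Corollary~\ref{cor:lss} follows from Theorem~\ref{thm:udp} and the equivalence quoted after Definition~\ref{def:udp}. The following direct argument does not use that equivalence.

\begin{proof}[Proof of Corollary~\ref{cor:lss} from Theorem~\ref{thm:main}]
We saw that DSS implies LSS. Suppose that $T$ is not DSS, and let $(f_n)$ be nonzero pairwise disjoint vectors with $\|f\|\le\kappa\|Tf\|$ for $f\in[f_n]$. Put
\[
N(a)=\Big\|\sum_na_nf_n\Big\|,\qquad N_1(a)=\Big\|\sum_na_nTf_n^+\Big\|,\qquad N_2(a)=\Big\|\sum_na_nTf_n^-\Big\|.
\]
By \eqref{eq:disj}, $N(a)=\big\|\sum|a_n|\,|f_n|\big\|$, so $N$ is a lattice norm. Since $0\le f_n^\pm\le|f_n|$, the $f_n^+$ are pairwise disjoint and so are the $f_n^-$. By \eqref{eq:disj} again, $|\sum a_nf_n^\pm|=\sum|a_n|f_n^\pm\le|\sum a_nf_n|$, and therefore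
\begin{equation}\label{eq:parts}
\Big\|\sum_na_nf_n^\pm\Big\|\le N(a).
\end{equation}
This gives $N_i\le\|T\|N$. In the other direction, $f_n=f_n^+-f_n^-$ gives $N\le\kappa(N_1+N_2)\le2\kappa\max(N_1,N_2)$.

By Theorem~\ref{thm:main} there are $i$, a positive block sequence $(w_k)$ and $\varepsilon>0$ with $N_i\ge\varepsilon N$ on $\operatorname{span}(w_k)$. Let $g_k=\sum_nw_k(n)f_n^+$ if $i=1$ and $g_k=\sum_nw_k(n)f_n^-$ if $i=2$. The $g_k$ are positive, they are pairwise disjoint because the $w_k$ have disjoint supports, and they are nonzero because $\|Tg_k\|=N_i(w_k)\ge\varepsilon N(w_k)>0$. For $a=\sum t_kw_k$, inequality \eqref{eq:parts} gives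
\[
\Big\|T\sum_kt_kg_k\Big\|=N_i(a)\ge\varepsilon N(a)\ge\varepsilon\Big\|\sum_kt_kg_k\Big\|.
\]
By continuity $T$ is an isomorphism on $[g_k]$, so $T$ is not LSS.
\end{proof}

\section{Signed blocks and positive blocks}\label{sec:blocks}

Let $N,N_1,N_2$ be as in Theorem~\ref{thm:main}. If $\alpha N\le\max(N_1,N_2)\le\gamma N$, we divide $N_1$ and $N_2$ by $\gamma$ and put $K=\gamma/\alpha\ge1$. So we may assume that
\begin{equation}\label{eq:normal}
N_1\le N,\qquad N_2\le N,\qquad N\le K\max(N_1,N_2).
\end{equation}
A block sequence $(w_k)$ is \emph{normalized} if $N(w_k)=1$ for all $k$. For such a sequence $|t_kw_k|\le|\sum_jt_jw_j|$, so the lattice property gives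
\begin{equation}\label{eq:coef}
|t_k|\le N\Big(\sum_jt_jw_j\Big).
\end{equation}

\begin{lemma}\label{lem:hump}
Let $i\in\{1,2\}$, and let $(w_k)$ be a normalized block sequence with $\sum_kN_i(w_k)\le1/(2K)$. Then $N\le KN_{3-i}$ on $\operatorname{span}(w_k)$.
\end{lemma}

\begin{proof}
Let $a=\sum t_kw_k\ne0$. By \eqref{eq:coef}, $KN_i(a)\le K\sum|t_k|N_i(w_k)\le\frac12N(a)<N(a)$. Since $N(a)\le\max(KN_1(a),KN_2(a))$, we must have $N(a)\le KN_{3-i}(a)$.
\end{proof}

Without the word ``positive'', Theorem~\ref{thm:main} follows at once. Either $N_1$ is equivalent to $N$ on the span of some tail $(e_n)_{n\ge m}$, or we can choose successively supported $w_k$ with $N(w_k)=1$ and $N_1(w_k)\le2^{-k}/(2K)$, and then $N_2$ is equivalent to $N$ on $\operatorname{span}(w_k)$ by Lemma~\ref{lem:hump}. This suggests that the answer to the question is yes. But the vectors $w_k$ on which $N_1$ is small may owe their smallness to cancellation between coordinates of opposite signs, and then they cannot be taken positive. The next example shows that this happens, and that positivity can change the answer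 once the lattice property is dropped.

\begin{example}\label{ex:sum}
Let $N_1(a)=|\sum_na_n|$, and let $(w_k)$ be any positive block sequence, scaled so that $\|w_k\|_1=1$. Then $N_1(w_1-w_2)=0$, so $N_1$ is equivalent to no norm on $\operatorname{span}(w_k)$.
\begin{enumerate}
\item[(a)] For $N=\|\cdot\|_1$ we have $N_1=N$ on all positive vectors. Thus a seminorm can agree with a lattice norm on the positive cone and still fail to be equivalent to it on the span of every positive block sequence.
\item[(b)] Let $N_2=\|\cdot\|_2$ and $N=\max(N_1,N_2)$, which is a norm but not a lattice norm. Then $N(w_1+\dots+w_r)\ge r$, while $N_2(w_1+\dots+w_r)^2=\sum_{k\le r}\|w_k\|_2^2\le r$. So neither $N_1$ nor $N_2$ is equivalent to $N$ on $\operatorname{span}(w_k)$: Theorem~\ref{thm:main} fails for this $N$, although $N_2=N$ on the span of the signed blocks $e_{2k}-e_{2k-1}$.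
\end{enumerate}
\end{example}

The real question is therefore whether two seminorms that both behave as in Example~\ref{ex:sum}(a) can together dominate a lattice norm. \emph{From now on we assume that the conclusion of Theorem~\ref{thm:main} fails for $N,N_1,N_2$}, and we look for a contradiction. Since $N_i\le N$, the failure means the following.
\begin{enumerate}
\item[(F)] For every positive block sequence $(w_k)$, every $i\in\{1,2\}$ and every $\varepsilon>0$ there is $y\in\operatorname{span}(w_k)$ with $N(y)=1$ and $N_i(y)\le\varepsilon$.
\end{enumerate}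
A tail of a positive block sequence is a positive block sequence, so $y$ may be taken in the span of $(w_k)_{k>r}$ for any given $r$. The gliding hump argument now shows that $N_1$ does behave as in Example~\ref{ex:sum}(a). (So does $N_2$, by symmetry, but we shall not need this.)

\begin{lemma}\label{lem:cone}
There are $c\in(0,1]$ and $n_0\in\mathbb N$ such that $N_1(a)\ge cN(a)$ for every $a\ge0$ in $c_{00}$ supported in $[n_0,\infty)$.
\end{lemma}

\begin{proof}
Otherwise, for every $c>0$ and every $n_0$ there is $a\ge0$ supported in $[n_0,\infty)$ with $N_1(a)<cN(a)$. We can then choose inductively a normalized positive block sequence $(w_k)$ with $N_1(w_k)\le2^{-k}/(2K)$. By Lemma~\ref{lem:hump}, $N\le KN_2$ on $\operatorname{span}(w_k)$, which contradicts (F) for $i=2$.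
\end{proof}

The numbers $K$, $c$ and $n_0$ are fixed for the rest of the paper.

\section{The doubling martingale}\label{sec:mart}

The last inequality in \eqref{eq:normal} says that no vector is small for both seminorms. We shall use it in the following form: for $u,v\in c_{00}$ and $\eta\ge0$,
\begin{equation}\label{eq:split}
N_1(u)\le\eta\ \text{ and }\ N_2(v-u)\le\eta\quad\Longrightarrow\quad N(u)\le K\big(N(v)+\eta\big).
\end{equation}
Indeed, $N_2(u)\le N_2(v)+\eta\le N(v)+\eta$ and $N_1(u)\le\eta$. So if $v$ splits as $u+(v-u)$ into an $N_1$-small and an $N_2$-small part, then the part $u$ is at most about $K$ times as large as $v$. We want splittings that violate this bound.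

If $u$ and $v-u$ have disjoint supports, then $|u|\le|v|$ and nothing is gained. The two parts must overlap and cancel, and (F) produces overlapping small vectors because it can be applied to moduli. Take a normalized block sequence $(y_l)$ with $N_2(y_l)\le\varepsilon2^{-l}$. The moduli $|y_l|$ form a positive block sequence, so (F) gives a normalized vector $\sum a_l|y_l|$ that is small for $N_1$. On the same coordinates live the vectors $\sum b_ly_l$, which are small for $N_2$ for \emph{every} bounded choice of the $b_l$. Each coordinate now carries two signs, the sign $s_0$ of $a_l$ and its own sign $s_1$ within $y_l$. Multiplying $\sum|a_l|\,|y_l|$ coordinatewise by $s_0$ gives an $N_1$-small vector, and multiplying it by $\psi(s_0)s_1$, with $\psi$ bounded, gives an $N_2$-small vector. Repeating this, with the two seminorms alternating, leads to the following model.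

Fix $D\ge0$ and consider functions of $s=(s_0,\dots,s_D)\in\{\pm1\}^{D+1}$, with $\mathbb E$ the average over $s$. A \emph{difference of level $j$} is a function of the form $\psi(s_0,\dots,s_{j-1})\,s_j$, where $\psi$ is a constant if $j=0$. (These are the dyadic martingale differences; we use the word martingale only for orientation and need no general theory.) Differences of distinct levels $j<j'$ are orthogonal in $L_2$, because their product is $s_{j'}$ times a function of $s_0,\dots,s_{j'-1}$. In the model, $N(f)=\mathbb E|f|$, and $N_1,N_2$ are seminorms that satisfy \eqref{eq:normal}, with $N_1$ vanishing on differences of even level and $N_2$ on differences of odd level. For instance, $N_1$ and $N_2$ may be the $L_1$ distances to the spans of the even and of the odd differences; these spans meet only in $0$, so \eqref{eq:normal} holds with some $K$. We show that $K$ must grow with $D$.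

Put $V_{-1}=1$ and
\[
V_j=s_0\prod_{i=1}^j(1+s_i),\qquad\Delta_j=V_{j-1}\,s_j\qquad(0\le j\le D).
\]
Then $V_{j-1}$ depends only on $s_0,\dots,s_{j-1}$, so $\Delta_j$ is a difference of level $j$. Moreover $V_0=\Delta_0$ and $V_j-V_{j-1}=\Delta_j$ for $j\ge1$. A gambler starts with capital $V_0$ and stakes everything in each round, so that the capital doubles or vanishes. Let $V=V_D$ be the final capital, and let $U$ record only the even rounds:
\begin{equation}\label{eq:UV}
V=\sum_{j=0}^D\Delta_j,\qquad U=\sum_{j\ \mathrm{even}}\Delta_j,\qquad V-U=\sum_{j\ \mathrm{odd}}\Delta_j .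
\end{equation}
In the model $N_1(U)=0$ and $N_2(V-U)=0$, so \eqref{eq:split} gives $\mathbb E|U|\le K\,\mathbb E|V|$.

\begin{example}\label{ex:D2}
For $D=1$ we have $U=s_0$ and $\mathbb E|U|=\mathbb E|V|=1$, and nothing is gained. For $D=2$ all the functions are odd in $s_0$, and for $s_0=1$ their values are as follows.
\[
\begin{array}{cc|ccc|ccc}
s_1&s_2&\Delta_0&\Delta_1&\Delta_2&V&U&V-U\\ \hline
-1&-1&1&-1&0&0&1&-1\\
-1&+1&1&-1&0&0&1&-1\\
+1&-1&1&1&-2&0&-1&1\\
+1&+1&1&1&2&4&3&1
\end{array}
\]
Here $\mathbb E|V|=1$ and $\mathbb E|U|=\frac14(1+1+1+3)=\frac32$, so $K\ge\frac32$. The gain comes from the three rows in which $U$ and $V-U$ cancel.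
\end{example}

Each further round adds a fixed amount to $\mathbb E|U|$: ruin in round $j$ has probability $2^{-j}$ and leaves $|U|$ of order $2^j$, while $V=0$.

\begin{lemma}\label{lem:mart}
Let $n\ge1$, $D=2n$ and $M=2^D=4^n$. Then $|V_j|\le M$ for $-1\le j\le D$, $\mathbb E|V|=1$, and $\Theta_n:=\mathbb E|U|\ge n/2$.
\end{lemma}

\begin{proof}
The bound on $V_j$ holds because $0\le1+s_i\le2$. We have $|V|=2^D$ if $s_1=\dots=s_D=1$, which has probability $2^{-D}$, and $V=0$ otherwise; so $\mathbb E|V|=1$.

Each $\Delta_j$ is $s_0$ times a function of $s_1,\dots,s_D$, so $|U|$ does not depend on $s_0$ and we may take $s_0=1$. Let $\sigma$ be the first $j\ge1$ with $s_j=-1$, when there is one; the event $\sigma=j$ has probability $2^{-j}$ for $1\le j\le2n$. On this event $\Delta_0=1$, $\Delta_j=2^{j-1}$ for $1\le j<\sigma$, $\Delta_\sigma=-2^{\sigma-1}$, and $\Delta_j=0$ for $j>\sigma$. Put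
\[
b_i=1+\sum_{r=1}^i2^{2r-1}=1+\frac23(4^i-1)=\frac{1+2\cdot4^i}3 ,
\]
and let $0\le i\le n-1$. If $\sigma=2i+1$, then $U=b_i\ge\frac23\,4^i$, and this event contributes at least $\frac23\,4^i\cdot2^{-2i-1}=\frac13$ to $\mathbb E|U|$. If $\sigma=2i+2$, then $U=b_i-2^{2i+1}=-(4^{i+1}-1)/3$, so $|U|\ge4^i$, and this event contributes at least $4^i\cdot4^{-i-1}=\frac14$. Summing over $i$ gives $\mathbb E|U|\ge\frac7{12}n\ge\frac n2$.
\end{proof}

In the model of depth $D=2n$ we conclude that $K\ge n/2$. The true situation differs from the model in three ways. The seminorms are small rather than zero, which only requires summable errors. The signs supplied by (F) need not be balanced or independent; this is repaired in Section~\ref{sec:tree} by an extra averaging. Finally, $N$ need not be an $L_1$ norm, and this is the main difficulty.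

\section{Nested signs on a positive block sequence}\label{sec:tree}

The next lemma carries out the construction sketched before the model, to any depth. The positive vectors $c_kp_k$ play the role of the points of $\{\pm1\}^{D+1}$, and their sum plays the role of the constant function $1$.

\begin{lemma}\label{lem:tree}
Let $(p_k)$ be a normalized positive block sequence, $D\ge0$, $\tau_0,\dots,\tau_D\in\{1,2\}$ and $\varepsilon>0$. There are a finite nonempty set $S\subset\mathbb N$, numbers $c_k\in(0,1]$ and sign vectors $s(k)=(s_0(k),\dots,s_D(k))\in\{\pm1\}^{D+1}$ for $k\in S$, such that $N(\sum_{k\in S}c_kp_k)=1$ and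
\begin{equation}\label{eq:tree}
N_{\tau_j}\Big(\sum_{k\in S}c_k\,\psi\big(s_0(k),\dots,s_{j-1}(k)\big)\,s_j(k)\,p_k\Big)\le\varepsilon
\end{equation}
for every $j\in\{0,\dots,D\}$ and every function $\psi:\{\pm1\}^j\to[-1,1]$ (a constant if $j=0$).
\end{lemma}

\begin{proof}
We use induction on $D$, for all sequences $(p_k)$ at once, and we build the last sign first. Apply (F) with $i=\tau_D$ to successive tails of $(p_k)$ and discard zero coefficients. This gives finite nonempty sets $F_1,F_2,\dots$ with $\max F_l<\min F_{l+1}$ and scalars $a_k\ne0$ such that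
\[
y_l=\sum_{k\in F_l}a_kp_k,\qquad N(y_l)=1,\qquad N_{\tau_D}(y_l)\le\varepsilon2^{-l}.
\]
The vectors $q_l=|y_l|=\sum_{k\in F_l}|a_k|p_k$ form a positive block sequence, which is normalized because $N$ is a lattice norm.

If $D=0$, take $S=F_1$, $c_k=|a_k|$ and $s_0(k)=\operatorname{sign}a_k$. Then $\sum c_kp_k=q_1$ has norm $1$, $c_k\le1$ by \eqref{eq:coef}, and the vector in \eqref{eq:tree} is $\psi y_1$ with $|\psi|\le1$.

Let $D\ge1$. The induction hypothesis, applied to $(q_l)$, $\tau_0,\dots,\tau_{D-1}$ and $\varepsilon$, gives a set $S'$, numbers $c'_l\in(0,1]$ and sign vectors $s'(l)\in\{\pm1\}^D$. Put $S=\bigcup_{l\in S'}F_l$, and for $k\in F_l$ with $l\in S'$ (this $l$ is unique) put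
\[
c_k=c'_l|a_k|,\qquad s(k)=\big(s'_0(l),\dots,s'_{D-1}(l),\operatorname{sign}a_k\big).
\]
Then $\sum_{k\in F_l}c_kp_k=c'_lq_l$ and $\sum_{k\in F_l}c_ks_D(k)p_k=c'_ly_l$. The first identity gives $\sum_Sc_kp_k=\sum_{S'}c'_lq_l$, which has norm $1$, and then $c_k\le1$ by \eqref{eq:coef}. For $j\le D-1$ the signs $s_0(k),\dots,s_j(k)$ are constant on each $F_l$, so the vector in \eqref{eq:tree} equals $\sum_{l\in S'}c'_l\,\psi(s'_0(l),\dots,s'_{j-1}(l))\,s'_j(l)\,q_l$, and the bound is the induction hypothesis. For $j=D$ the vector equals $\sum_{l\in S'}c'_l\,\psi(s'(l))\,y_l$, whose $N_{\tau_D}$-value is at most $\sum_l\varepsilon2^{-l}\le\varepsilon$.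
\end{proof}

We have no control over how the sign vectors $s(k)$ are distributed as $k$ runs over $S$. The remedy is to randomize from outside. For $\rho,s\in\{\pm1\}^{D+1}$ let $\rho s=(\rho_js_j)_j$. For fixed $\rho$ the substitution $s\mapsto\rho s$ maps differences of level $j$ to differences of level $j$, so \eqref{eq:tree} still applies. For fixed $k$, the vector $\rho s(k)$ is uniformly distributed when $\rho$ is. We write $\mathbb E_\rho$ for the average over $\rho$.

\begin{lemma}\label{lem:transplant}
Let $n,D,M$ be as in Lemma~\ref{lem:mart}, let $(p_k)$ be a normalized positive block sequence, and let $\delta>0$. There are a finite nonempty set $S$, numbers $c_k\in(0,1]$ and $s(k)\in\{\pm1\}^{D+1}$ for $k\in S$, such that $p=\sum_{k\in S}c_kp_k$ has $N(p)=1$ and the vectors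
\[
a^\rho=\sum_{k\in S}c_k\,U(\rho s(k))\,p_k,\qquad b^\rho=\sum_{k\in S}c_k\,V(\rho s(k))\,p_k
\]
satisfy $N_1(a^\rho)\le\delta$ and $N_2(b^\rho-a^\rho)\le\delta$ for every $\rho\in\{\pm1\}^{D+1}$. Moreover, for each $k\in S$,
\begin{equation}\label{eq:avg}
\mathbb E_\rho|U(\rho s(k))|=\Theta_n,\qquad\mathbb E_\rho|V(\rho s(k))|=1 .
\end{equation}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:tree} with $\tau_j=1$ for $j$ even, $\tau_j=2$ for $j$ odd, and $\varepsilon=\delta/((D+1)M)$. Fix $\rho$ and $j$. We have $\Delta_j(\rho s)=M\psi_j(s_0,\dots,s_{j-1})\,s_j$, where $\psi_j=M^{-1}\rho_jV_{j-1}(\rho s)$ depends only on $s_0,\dots,s_{j-1}$ and $|\psi_j|\le1$. By \eqref{eq:tree},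
\[
N_{\tau_j}\Big(\sum_{k\in S}c_k\Delta_j(\rho s(k))p_k\Big)\le M\varepsilon=\frac\delta{D+1}.
\]
By \eqref{eq:UV}, $a^\rho$ is the sum of these vectors over even $j$ and $b^\rho-a^\rho$ is their sum over odd $j$, and each sum has at most $D+1$ terms. Finally, $\rho\mapsto\rho s(k)$ is a bijection of $\{\pm1\}^{D+1}$, so \eqref{eq:avg} follows from Lemma~\ref{lem:mart}.
\end{proof}

The $p_k$ are positive with disjoint supports, so \eqref{eq:avg} says that $\mathbb E_\rho|a^\rho|=\Theta_np$ and $\mathbb E_\rho|b^\rho|=p$. The triangle inequality and \eqref{eq:split} give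
\begin{equation}\label{eq:chain}
\Theta_n=N\big(\mathbb E_\rho|a^\rho|\big)\le\mathbb E_\rho N(a^\rho)\le K\big(\mathbb E_\rho N(b^\rho)+\delta\big).
\end{equation}
If $N$ is the $\ell_1$ norm, it is additive on positive vectors, so $\mathbb E_\rho N(b^\rho)=N(\mathbb E_\rho|b^\rho|)=1$. Then $n/2\le K(1+\delta)$ for all $n$, which is absurd, and Theorem~\ref{thm:main} is proved for this norm.

For a general lattice norm the triangle inequality gives $\mathbb E_\rho N(b^\rho)\ge1$, which is the wrong direction, and the upper bound at hand is $N(b^\rho)\le M=4^n$, from $|b^\rho|\le Mp$. The loss is real: if the model is equipped with the $L_2$ norm, then $U$ and $V-U$ are orthogonal, so that $U$ is never larger than $V$. We need to bound the norm of each vector that is being split, not of the average of their moduli.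

\section{Systems of splittings}\label{sec:systems}

Lemma~\ref{lem:cone} offers such a bound: $N(v)=N(|v|)\le c^{-1}N_1(|v|)$, so it is enough that $|v|$ be $N_1$-close to one fixed normalized vector $p$. The modulus $|b^\rho|$ equals $Mc_kp_k$ on some blocks and $0$ on the others. We therefore \emph{fill} the empty blocks: we add to $V(\rho s(k))p_k$ the vector $(M-|V(\rho s(k))|)v_k$, where $|v_k|$ is close to $p_k$, and then divide by $M$. The filler $v_k$ must meet three demands.
\begin{itemize}
\item It must itself split into an $N_1$-small part $u_k$ and an $N_2$-small part, so that \eqref{eq:split} still applies.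
\item The vectors $v_k,u_k$ must be supported away from $p_k$, so that moduli add and the large part $|U|p_k$ is not canceled by $u_k$. Then $N(|v_k|-p_k)\ge N(p_k)=1$, so closeness in $N$ is impossible. Closeness in $N_1$ is possible, since (F) provides disjoint positive vectors $y^+,y^-$ with $N_1(y^+-y^-)$ small.
\item After division by $M$ the martingale contributes only $\Theta_n/M$ to the average modulus of the $N_1$-small part, and most of the weight lies on the fillers. One step gains little, so the output must be usable as a filler in the next step.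
\end{itemize}
The following definition lists the properties that survive such a step. For a finite nonempty set $\Omega$ we write $\mathbb E_\omega$ for the average over $\omega\in\Omega$.

\begin{definition}\label{def:system}
Let $C,\eta>0$. A \emph{$(C,\eta)$-system} consists of a finite nonempty set $\Omega$, a vector $p\ge0$ in $c_{00}$ and vectors $v^\omega,u^\omega\in c_{00}$ for $\omega\in\Omega$ such that
\begin{enumerate}
\item[(S0)] $N(p)=1$;
\item[(S1)] $N_1(u^\omega)\le\eta$ and $N_2(v^\omega-u^\omega)\le\eta$ for all $\omega\in\Omega$;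
\item[(S2)] $N_1(|v^\omega|-p)\le\eta$ for all $\omega\in\Omega$;
\item[(S3)] $N_1(\mathbb E_\omega|u^\omega|-Cp)\le\eta$.
\end{enumerate}
The system is \emph{supported in} a set $I$ if all its vectors are, and it is \emph{separated} if
\begin{enumerate}
\item[(S4)] the support of $p$ is disjoint from the supports of all $v^\omega$ and $u^\omega$.
\end{enumerate}
A number $C>0$ is \emph{attainable} if for all $\eta>0$ and $m\ge n_0$ there is a $(C,\eta)$-system supported in $[m,\infty)$.
\end{definition}

As seen by $N_1$, every $v^\omega$ has modulus $p$, while the parts $u^\omega$ have average modulus $Cp$. The asymmetry between (S2), which holds for each $\omega$, and (S3), which holds on average, is the one found in \eqref{eq:chain}. A system consists of finitely many finitely supported vectors. Hence, if $C$ is attainable, then for any $\eta_1,\eta_2,\dots>0$ and $m\ge n_0$ we can choose inductively $(C,\eta_j)$-systems supported in successive finite intervals $I_1,I_2,\dots$ of $[m,\infty)$, that is, $\max I_j<\min I_{j+1}$.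

\begin{lemma}\label{lem:one}
The number $1$ is attainable.
\end{lemma}

\begin{proof}
By (F) for $(e_n)_{n\ge m}$ there is $y$ supported in $[m,\infty)$ with $N(y)=1$ and $N_1(y)\le\eta$. Let $\Omega$ be a singleton, $p=|y|$ and $v=u=y$. Then $N(p)=1$, $N_1(u)\le\eta$, and the vectors $v-u$, $|v|-p$ and $|u|-p$ are zero.
\end{proof}

\begin{lemma}\label{lem:upper}
If $C$ is attainable, then $C\le K/c^2$.
\end{lemma}

\begin{proof}
Take a $(C,\eta)$-system supported in $[n_0,\infty)$. By Lemma~\ref{lem:cone}, (S2) and $N_1(p)\le N(p)=1$,
\[
N(v^\omega)=N(|v^\omega|)\le c^{-1}N_1(|v^\omega|)\le c^{-1}(1+\eta),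
\]
so (S1) and \eqref{eq:split} give $N(u^\omega)\le K\big(c^{-1}(1+\eta)+\eta\big)$ for every $\omega$. On the other hand, by the triangle inequality, (S3) and Lemma~\ref{lem:cone} applied to $p$,
\[
\mathbb E_\omega N(u^\omega)\ge N\big(\mathbb E_\omega|u^\omega|\big)\ge N_1\big(\mathbb E_\omega|u^\omega|\big)\ge CN_1(p)-\eta\ge cC-\eta .
\]
Letting $\eta\to0$ gives $cC\le K/c$.
\end{proof}

The system in Lemma~\ref{lem:one} is far from separated, since $p=|v|$. To separate, we line up many systems, apply (F) to their vectors $p_j$, keep the splittings from the systems that receive a positive coefficient, and take the new $p$ from those that receive a negative one.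

\begin{lemma}\label{lem:sep}
If $C$ is attainable, then for all $\eta>0$ and $m\ge n_0$ there is a separated $(C,\eta)$-system supported in $[m,\infty)$.
\end{lemma}

\begin{proof}
Let $\theta=\min\{c/2,\ c\eta/(4(2+C))\}$. For $j\ge1$ choose $(C,\theta2^{-j})$-systems $(\Omega_j,p_j,v_j^\omega,u_j^\omega)$ supported in successive finite intervals $I_j\subset[m,\infty)$. By (F) with $i=1$, applied to the normalized positive block sequence $(p_j)$, there is a finite sum $y=\sum t_jp_j$ with $N(y)=1$ and $N_1(y)\le\theta$; by \eqref{eq:coef}, $|t_j|\le1$. Let $J^+=\{j:t_j>0\}$ and $J^-=\{j:t_j<0\}$, so that $y^+=\sum_{J^+}t_jp_j$ and $y^-=\sum_{J^-}|t_j|p_j$.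

Neither part of $y$ is small. By Lemma~\ref{lem:cone}, $N_1(|y|)\ge cN(|y|)=c$, and $|y|=y+2y^-=2y^+-y$ gives $c\le\theta+2N_1(y^\pm)$. Hence $N_1(y^\pm)\ge(c-\theta)/2\ge c/4$. So $J^+\ne\emptyset$ and $\beta:=N(y^-)\ge N_1(y^-)\ge c/4$. Define $\Omega=\prod_{j\in J^+}\Omega_j$ and, for $\omega=(\omega_j)\in\Omega$,
\[
p=\beta^{-1}y^-,\qquad v^\omega=\beta^{-1}\sum_{j\in J^+}t_jv_j^{\omega_j},\qquad u^\omega=\beta^{-1}\sum_{j\in J^+}t_ju_j^{\omega_j}.
\]
Condition (S0) holds by the choice of $\beta$, and (S4) holds because $p$ is supported in $\bigcup_{J^-}I_j$ and $v^\omega,u^\omega$ in $\bigcup_{J^+}I_j$. For (S1), both $N_1(u^\omega)$ and $N_2(v^\omega-u^\omega)$ are at most $\beta^{-1}\sum_jt_j\theta2^{-j}\le\theta/\beta$. Since the $I_j$ are disjoint and $t_j>0$ on $J^+$, we have $|v^\omega|=\beta^{-1}\sum t_j|v_j^{\omega_j}|$ and $|u^\omega|=\beta^{-1}\sum t_j|u_j^{\omega_j}|$. Each coordinate $\omega_j$ is uniform on $\Omega_j$ when $\omega$ is uniform on $\Omega$. Using $\sum_{J^+}t_jp_j-y^-=y$, we obtain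
\begin{align*}
|v^\omega|-p&=\beta^{-1}\Big(\sum_{j\in J^+}t_j\big(|v_j^{\omega_j}|-p_j\big)+y\Big),\\
\mathbb E_\omega|u^\omega|-Cp&=\beta^{-1}\Big(\sum_{j\in J^+}t_j\big(\mathbb E_{\omega_j}|u_j^{\omega_j}|-Cp_j\big)+Cy\Big).
\end{align*}
The $N_1$-values of the right sides are at most $2\theta/\beta$ and $(1+C)\theta/\beta$. All the errors are at most $(2+C)\theta/\beta\le4(2+C)\theta/c\le\eta$.
\end{proof}

\section{The amplification step}\label{sec:amplify}

We now fill the doubling martingale with separated systems. Consider first $D=2$, $M=4$ and fillers with $C=1$. In the four rows of Example~\ref{ex:D2}, $|V|$ is $0,0,0,4$, so the fillers receive the weights $t=4-|V|=4,4,4,0$. As seen by $N_1$, the filled vector has modulus $|V|+t=4$ in every row, and its $N_1$-small part has modulus $|U|+t\cdot1=5,5,5,3$, with average $\frac92$. After division by $4$ we have passed from $C=1$ to $C'=\frac98$.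

\begin{proposition}\label{prop:step}
If $C$ is attainable and $n\ge1$, then $C'=C+4^{-n}(\Theta_n-C)$ is attainable.
\end{proposition}

\begin{proof}
Let $D=2n$ and $M=4^n$, so that $C'=\big(\Theta_n+(M-1)C\big)/M>0$. Let $\eta>0$, $m\ge n_0$ and $\delta=\eta/2$. By Lemma~\ref{lem:sep}, choose separated $(C,\delta2^{-k})$-systems $(\Omega_k,p_k,v_k^\omega,u_k^\omega)$, $k\ge1$, supported in successive finite intervals of $[m,\infty)$. Apply Lemma~\ref{lem:transplant} to $(p_k)$ and $\delta$ to obtain $S$, $c_k$, $s(k)$, $p$, $a^\rho$ and $b^\rho$. To shorten formulas, write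
\[
U_k^\rho=U(\rho s(k)),\qquad V_k^\rho=V(\rho s(k)),\qquad t_k^\rho=M-|V_k^\rho|\in[0,M].
\]
The new index set is $\{\pm1\}^{D+1}\times\prod_{k\in S}\Omega_k$, with elements $(\rho,\omega)$, $\omega=(\omega_k)_{k\in S}$, and the new vectors are $p$ and
\begin{align*}
v^{\rho,\omega}&=\frac1M\sum_{k\in S}c_k\big(V_k^\rho p_k+t_k^\rho v_k^{\omega_k}\big)=\frac1M\Big(b^\rho+\sum_{k\in S}c_kt_k^\rho v_k^{\omega_k}\Big),\\
u^{\rho,\omega}&=\frac1M\sum_{k\in S}c_k\big(U_k^\rho p_k+t_k^\rho u_k^{\omega_k}\big)=\frac1M\Big(a^\rho+\sum_{k\in S}c_kt_k^\rho u_k^{\omega_k}\Big).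
\end{align*}
They are supported in $[m,\infty)$, $p\ge0$, and (S0) is part of Lemma~\ref{lem:transplant}. In the estimates below we use $0\le c_kt_k^\rho/M\le1$ and $\sum_{k\in S}\delta2^{-k}\le\delta$.

\emph{Condition} (S1). By Lemma~\ref{lem:transplant} and (S1) for the $k$-th system,
\begin{align*}
N_1(u^{\rho,\omega})&\le\frac{N_1(a^\rho)}M+\sum_{k\in S}N_1(u_k^{\omega_k})\le2\delta=\eta,\\
N_2(v^{\rho,\omega}-u^{\rho,\omega})&\le\frac{N_2(b^\rho-a^\rho)}M+\sum_{k\in S}N_2(v_k^{\omega_k}-u_k^{\omega_k})\le2\delta=\eta .
\end{align*}

\emph{Moduli.} Different systems have disjoint supports, and within the $k$-th system $p_k$ is supported away from $v_k^{\omega_k}$ and $u_k^{\omega_k}$ by (S4). Since $p_k\ge0$ and $c_k,t_k^\rho\ge0$,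
\begin{equation}\label{eq:moduli}
|v^{\rho,\omega}|=\frac1M\sum_{k\in S}c_k\big(|V_k^\rho|p_k+t_k^\rho|v_k^{\omega_k}|\big),\qquad
|u^{\rho,\omega}|=\frac1M\sum_{k\in S}c_k\big(|U_k^\rho|p_k+t_k^\rho|u_k^{\omega_k}|\big).
\end{equation}

\emph{Condition} (S2). Since $|V_k^\rho|+t_k^\rho=M$, we have $p=\frac1M\sum c_k(|V_k^\rho|+t_k^\rho)p_k$. By \eqref{eq:moduli} and (S2) for the $k$-th system,
\[
N_1\big(|v^{\rho,\omega}|-p\big)=N_1\Big(\sum_{k\in S}\frac{c_kt_k^\rho}M\big(|v_k^{\omega_k}|-p_k\big)\Big)\le\delta\le\eta .
\]

\emph{Condition} (S3). By \eqref{eq:avg}, $\mathbb E_\rho|U_k^\rho|=\Theta_n$ and $\mathbb E_\rho t_k^\rho=M-1$. The index set is a product, $t_k^\rho$ depends only on $\rho$, and $|u_k^{\omega_k}|$ depends only on $\omega_k$, so the average of $t_k^\rho|u_k^{\omega_k}|$ is the product of the averages. By \eqref{eq:moduli},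
\[
\mathbb E_{\rho,\omega}|u^{\rho,\omega}|=\frac1M\sum_{k\in S}c_k\Big(\Theta_np_k+(M-1)\,\mathbb E_{\omega_k}|u_k^{\omega_k}|\Big).
\]
Subtracting $C'p=\frac1M\sum c_k\big(\Theta_n+(M-1)C\big)p_k$ leaves
\[
\frac{M-1}M\sum_{k\in S}c_k\big(\mathbb E_{\omega_k}|u_k^{\omega_k}|-Cp_k\big),
\]
whose $N_1$-value is at most $\delta\le\eta$ by (S3) for the $k$-th system.

Thus we have a $(C',\eta)$-system supported in $[m,\infty)$, and $\eta>0$ and $m\ge n_0$ were arbitrary.
\end{proof}

One step closes only the fraction $4^{-n}$ of the gap between $C$ and $\Theta_n$. Repeated steps close all of it and recover, up to the factor $c^2$, the inequality $\Theta_n\le K$ of the $L_1$ model.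

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that the conclusion fails, so that (F) and all its consequences above hold. Fix $n\ge1$, and put $C_0=1$ and $C_{r+1}=C_r+4^{-n}(\Theta_n-C_r)$. By Lemma~\ref{lem:one} and Proposition~\ref{prop:step}, every $C_r$ is attainable, so $C_r\le K/c^2$ by Lemma~\ref{lem:upper}. Since $\Theta_n-C_r=(1-4^{-n})^r(\Theta_n-1)\to0$, we get $\Theta_n\le K/c^2$. By Lemma~\ref{lem:mart}, $n/2\le K/c^2$ for every $n$, although $K$ and $c$ do not depend on $n$. This is a contradiction.
\end{proof}

\begin{remark}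
The bound $N\le K\max(N_1,N_2)$ enters only through Lemma~\ref{lem:hump} and \eqref{eq:split}. Assumption (F) is used for $N_2$ in Lemma~\ref{lem:cone} and at the odd levels of Lemma~\ref{lem:transplant}, and for $N_1$ at the even levels and in Lemmas~\ref{lem:one} and~\ref{lem:sep}. The lattice property of $N$, which cannot be dropped by Example~\ref{ex:sum}(b), gives the coefficient bound \eqref{eq:coef} and the identity $N(y)=N(|y|)$. This identity keeps the sequences in Lemma~\ref{lem:tree} normalized, and it turns the estimate of Lemma~\ref{lem:cone} for positive vectors into bounds for vectors with arbitrary signs.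
\end{remark}

\begin{thebibliography}{9}

\bibitem{FLT}
Julio Flores, Jordi L\'opez-Abad, Pedro Tradacete,
\emph{Banach lattice versions of strict singularity},
arXiv:1410.4752 (2014).

\end{thebibliography}
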